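\title{A variational formula for the lower tail of the triangle count in $G(n,c/\sqrt{n})$}

\begin{abstract}
Let $X$ be the number of triangles in the random graph $G(n,p)$ with $p=c/\sqrt n$. We prove that for every $c>0$ and every $\eta\in[0,1)$ the sequence $n^{-3/2}\log\mathbb{P}(X\le\eta\,\mathbb{E}X)$ converges, which answers a question of Jenssen, Perkins, Potukuchi and Simkin. The limit is given by a variational formula over density profiles: one pays the entropy of the profile, and then the cost of a Poisson lower tail for the triangles that the profile produces. We solve the variational problem for all $\eta$ when $c\le2\sqrt{\log2}$, and we show that for $\eta=0$ the limit is not a real-analytic function of $c$. The main tool is a self-averaging property of codegrees: outside an event of probability $e^{-Kn^{3/2}}$, with $K$ arbitrary, the coarse edge densities determine the averages of $e^{-\beta\cdot\mathrm{codegree}}$.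
\end{abstract}

\section{Introduction}\label{sec:intro}

For $n\ge1$ and $p\in[0,1]$, let $G(n,p)$ be the Erd\H{o}s--R\'enyi random graph on $[n]=\{1,\dots,n\}$, in which each pair of vertices is an edge independently with probability $p$. Write $\mathbb{P}_p$ for its law and $X$ for the number of its triangles, so that $\mathbb{E}X=\binom n3p^3$. For $\eta\in[0,1)$ we study the lower-tail event $\{X\le\eta\,\mathbb{E}X\}$; for $\eta=0$ this is the event that the graph is triangle-free. All logarithms are natural.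

Throughout, $p=c/\sqrt n$ with $c>0$ fixed. At this density edges and triangles are equally numerous: the expected number of edges is $(c/2+o(1))n^{3/2}$, and $\mathbb{E}X=(c^3/6+o(1))n^{3/2}$. Two given vertices have $\mathrm{Bin}(n-2,p^2)$ common neighbors, which is asymptotically Poisson with mean $c^2$, so an edge lies in a number of triangles that neither vanishes nor diverges. The empty graph has probability $(1-p)^{\binom n2}=e^{-(c/2+o(1))n^{3/2}}$, so the sequence
\begin{equation}\label{eq:sequence}
\frac1{n^{3/2}}\log\mathbb{P}_{c/\sqrt n}\bigl(X\le\eta\,\mathbb{E}X\bigr)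
\end{equation}
is bounded. Its $\liminf$ is the lower-tail rate function $\varphi_\eta(c)$. The question, posed in \cite{JPPS}, is whether this $\liminf$ is a limit: does \eqref{eq:sequence} converge for all $c>0$ and all $\eta\in[0,1)$? We prove that it does, by identifying the limit.

To guess the limit, take $\eta=0$ and compare three ways of being triangle-free. If triangles were independent rare events, $X$ would be approximately Poisson and the probability would be about $e^{-\mathbb{E}X}$, which suggests the value $-c^3/6$. Alternatively, the graph can have no edge inside either half of a balanced bipartition; this has probability about $(1-p)^{n^2/4}$ and gives the lower bound $-c/4$, which beats $-c^3/6$ when $c^2>3/2$. A third way interpolates between paying for edges and paying for triangles. Put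
\[
h_c(w)=w\log(w/c)-w+c\qquad(w\ge0),
\]
with $h_c(0)=c$; this function is convex and nonnegative, and it vanishes only at $w=c$. The probability that $N$ given pairs have edge density $w/\sqrt n$ is at most $\exp(-n^{-1/2}Nh_c(w))$ (see \eqref{eq:binomial} below). So one may lower the density everywhere to $d/\sqrt n$ at cost $\frac12h_c(d)n^{3/2}$ and then pay the Poisson cost $\frac16d^3n^{3/2}$. Since $h_c'(c)=0$, some $d<c$ is always strictly cheaper than $d=c$; the optimal $d$ solves $\log(d/c)+d^2=0$.

All three strategies choose a density profile and then treat the triangles as Poisson. To formalize this, call a bounded symmetric measurable function $W:[0,1]^2\to[0,\infty)$ a \emph{kernel}, and think of $W(i/n,j/n)/\sqrt n$ as the local edge density near the pair $ij$. Let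
\[
I_c(W)=\frac12\int_{[0,1]^2}h_c(W),\qquad \tau(W)=\frac16\int_{[0,1]^3}W(x_1,x_2)W(x_2,x_3)W(x_3,x_1)\,dx_1\,dx_2\,dx_3 .
\]
Thus $I_c(W)n^{3/2}$ is the cost of the profile, and $\tau(W)n^{3/2}$ is the expected number of triangles when edges are independent with that profile. For $y,\tau\ge0$ let
\begin{equation}\label{eq:J}
J_y(\tau)=\sup_{\beta\ge0}\bigl[(1-e^{-\beta})\tau-\beta y\bigr]=\begin{cases}\tau-y-y\log(\tau/y),&0<y<\tau,\\ 0,&\tau\le y,\\ \tau,&y=0.\end{cases}
\end{equation}
For $y>0$ the supremum is attained at $\beta=\log^+(\tau/y)$, where $\log^+=\max(\log,0)$, because the derivative of the bracket is $e^{-\beta}\tau-y$. This is the exponent of a Poisson lower tail: if $Y$ is Poisson with mean $\tau N$, then $\mathbb{E}e^{-\beta Y}=e^{-(1-e^{-\beta})\tau N}$, and Markov's inequality gives $\mathbb{P}(Y\le yN)\le e^{-NJ_y(\tau)}$. Finally let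
\[
\Psi_c(y)=\inf_W\bigl[I_c(W)+J_y(\tau(W))\bigr],
\]
the infimum being over all kernels.

\begin{theorem}\label{thm:main}
For all $c>0$ and $\eta\in[0,1)$,
\[
\lim_{n\to\infty}\frac1{n^{3/2}}\log\mathbb{P}_{c/\sqrt n}\bigl(X\le\eta\,\mathbb{E}X\bigr)=-\Psi_c(\eta c^3/6).
\]
In particular the limit exists, and it is a continuous function of $\eta$.
\end{theorem}

For small $c$ a constant kernel is optimal and the formula is explicit; for large $c$ and $\eta=0$ the bipartite profile is cheaper than the best constant one.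

\begin{theorem}\label{thm:explicit}
\emph{(a)} Let $c\le2\sqrt{\log2}$. For $\eta\in(0,1)$ let $(\beta,\gamma,d)$ solve
\[
\gamma=1-e^{-\beta},\qquad de^{\gamma d^2}=c,\qquad e^{-\beta}d^3=\eta c^3
\]
(a solution exists). For $\eta=0$ let $\gamma=1$, let $d$ solve $de^{d^2}=c$, and read $\beta\eta$ as $0$. Then the limit in Theorem~\ref{thm:main} equals
\[
-\Bigl[\frac{c-d}2-\frac{\gamma d^3}3-\frac{\beta\eta c^3}6\Bigr].
\]
\emph{(b)} For $\eta=0$ and $c\ge\sqrt{4/3}\,e^{4/3}\approx4.38$ the limit is strictly larger than the value given by the formula in \emph{(a)}. Consequently, for $\eta=0$ the limit is not a real-analytic function of $c\in(0,\infty)$.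
\end{theorem}

As a check on (a), let $\eta=0$ and $c\to0$. Iterating $d=ce^{-d^2}$ gives $d=c-c^3+\frac52c^5+O(c^7)$, so the limit is $-c^3/6+c^5/4+O(c^7)$. The first term is the Poisson guess. The second matches the simplest dependence between triangles: the expected number of pairs of triangles with a common edge is $\binom n2\binom{n-2}2p^5=(c^5/4+o(1))n^{3/2}$.

Section~\ref{sec:model} carries out the computation behind Theorem~\ref{thm:main} for a graph with three parts and isolates the one property of codegrees on which it rests. Section~\ref{sec:prelim} collects tools and reduces Theorem~\ref{thm:main} to an upper and a lower bound for $\mathbb{P}_p(X\le yn^{3/2})$ with $y>0$. Sections~\ref{sec:bilinear} and~\ref{sec:selfavg} prove the property of codegrees, Sections~\ref{sec:upper} and~\ref{sec:lower} prove the two bounds, and Section~\ref{sec:explicit} proves Theorem~\ref{thm:explicit}.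

\section{The mechanism for three parts}\label{sec:model}

This section is heuristic, and nothing in it is used later. Let $Z,U,V$ be disjoint vertex sets of sizes proportional to $n$, and keep only the edges between different sets. For $e=uv\in U\times V$ let $A_e$ be the edge indicator and let $k_e$ be the number of common neighbors of $u$ and $v$ in $Z$. The number of triangles is $X=\sum_eA_ek_e$. Fix $\beta\ge0$, put $\gamma=1-e^{-\beta}$ and $N=|U||V|$, and let us estimate $\mathbb{E}e^{-\beta X}$ on the event that the densities of $Z\times U$, $Z\times V$ and $U\times V$ are $w_1/\sqrt n$, $w_2/\sqrt n$ and $w/\sqrt n$.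

First reveal the edges at $Z$. Their densities cost $n^{-1/2}\bigl(|Z||U|h_c(w_1)+|Z||V|h_c(w_2)\bigr)$ in the exponent. If these edges were independent with the prescribed densities, $k_e$ would have law $\mathrm{Bin}(|Z|,w_1w_2/n)$, and $\mathbb{E}e^{-\beta k_e}=(1-\gamma w_1w_2/n)^{|Z|}=e^{-\gamma\Gamma}+O(1/n)$ with $\Gamma=w_1w_2|Z|/n$. Suppose that the average over pairs takes this value:
\begin{equation}\label{eq:SA}
\frac1N\sum_{e\in U\times V}e^{-\beta k_e}\approx e^{-\gamma\Gamma}.
\end{equation}

Now reveal $U\times V$. The codegrees $k_e$ are already fixed and the $A_e$ are independent, so the expectation factorizes. To impose the event $\mathcal{E}$ that $U\times V$ contains $wN/\sqrt n$ edges we tilt: for every real $\theta$, conditionally on the edges at $Z$,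
\[
\mathbb{E}\bigl[e^{-\beta X}\mathbf{1}_{\mathcal{E}}\bigr]=e^{-\theta wN/\sqrt n}\,\mathbb{E}\Bigl[\prod_e\bigl(e^{\theta-\beta k_e}\bigr)^{A_e}\mathbf{1}_{\mathcal{E}}\Bigr]\le\exp\Bigl(-\frac{\theta wN}{\sqrt n}+p\sum_e\bigl(e^{\theta-\beta k_e}-1\bigr)\Bigr).
\]
Under \eqref{eq:SA} the exponent is $\frac N{\sqrt n}(-\theta w+ce^{\theta-\gamma\Gamma}-c)$. It is smallest at $\theta=\log(w/c)+\gamma\Gamma$, where it equals $-\frac N{\sqrt n}(h_c(w)+\gamma\Gamma w)$. Here $\Gamma wN/\sqrt n=w_1w_2w|Z||U||V|/n^{3/2}=:\tau n^{3/2}$ is the expected number of triangles for independent edges with these densities. So the total exponent is the entropy of the three densities plus $\gamma\tau n^{3/2}$, exactly as if $X$ were Poisson with mean $\tau n^{3/2}$. Markov's inequality replaces $\gamma\tau$ by $\gamma\tau-\beta y$, and since the densities were fixed first, $\beta$ may be optimized for them; this gives $J_y(\tau)$.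

The tilt also describes a measure that achieves this bound: given the edges at $Z$, include $e\in U\times V$ with probability $pr_e$, where $r_e=e^{\theta-\beta k_e}$. Under \eqref{eq:SA} the resulting density is $w/\sqrt n$. Differentiating \eqref{eq:SA} in $\beta$ suggests that the average of $k_ee^{-\beta k_e}$ is $\Gamma e^{-\beta}e^{-\gamma\Gamma}$, so the expected number of triangles is $p\sum_er_ek_e\approx e^{-\beta}\tau n^{3/2}$, which is $yn^{3/2}$ for the optimal $\beta=\log(\tau/y)$.

Three things separate this computation from a proof. A general graph is not tripartite; we split $[n]$ into $T$ parts, ignore edges inside parts, and reveal the $\binom T2$ bipartite graphs in an order in which each plays the role of $U\times V$ once. The profile is not prescribed in the upper bound; it has to be extracted from the graph by a regularity argument, and it may be unbounded. Most importantly, \eqref{eq:SA} is needed on events of probability $e^{-\Theta(n^{3/2})}$, so it must follow from the densities alone outside an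 event of still smaller probability. That is Lemma~\ref{lem:selfavg}.

\section{Tools and first reductions}\label{sec:prelim}

The phrase ``for $n$ large'' means for $n\ge n_0$, with $n_0$ depending only on the parameters fixed so far. The entrywise product of matrices is written $\circ$.

\subsection{The cut norm}

For a real matrix $D$ indexed by $U\times V$ let
\[
\|D\|_\square=\max_{S\subset U,\,S'\subset V}\Bigl|\sum_{(u,v)\in S\times S'}D(u,v)\Bigr|,\qquad\|D\|_1=\sum_{u,v}|D(u,v)|.
\]
If $\sqrt n A-g$ has cut norm small compared with $n^2$, where $A$ is an adjacency matrix, then $g/\sqrt n$ predicts the number of edges in every rectangle up to an error small compared with $n^{3/2}$. We use four properties.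
\begin{enumerate}
\item[(C1)] $\|D\circ\mathbf{1}_{S\times S'}\|_\square\le\|D\|_\square\le\|D\|_1$; in particular restriction to a subrectangle does not increase the cut norm. If $V$ is split into $V_1,\dots,V_m$, then $\|D\|_\square$ is at most the sum of the cut norms of the restrictions to $U\times V_i$.
\item[(C2)] If $a,b$ take values in $[0,B]$, then $|\sum D(u,v)a_ub_v|\le B^2\|D\|_\square$. Indeed the sum is affine in each coordinate of $a$ and $b$, so its extreme values are attained when all coordinates lie in $\{0,B\}$.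
\item[(C3)] If $a,b$ take values in $[-1,1]$, then $|\sum D(u,v)a_ub_v|\le4\|D\|_\square$, by (C2) applied to positive and negative parts.
\item[(C4)] For $S\subset U$, $\sum_{v}|\sum_{u\in S}D(u,v)|\le2\|D\|_\square$: split the $v$ by the sign of the inner sum.
\end{enumerate}

\begin{lemma}[weak regularity, Frieze--Kannan]\label{lem:FK}
Let $U,V\subset[n]$, $Q\in[0,1]^{U\times V}$ and $\rho>0$. There are partitions of $U$ and of $V$ into at most $2^{1/\rho^2}$ parts each such that the matrix $F$ obtained by averaging $Q$ over each block satisfies $\|Q-F\|_\square\le\rho n^2$.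
\end{lemma}

\begin{proof}
Start with the trivial partitions. If $|\sum_{S\times S'}(Q-F)|>\rho n^2$ for some $S,S'$, refine the partition of $U$ by $S$ and that of $V$ by $S'$, and let $F'$ be the new average. Since $S\times S'$ is now a union of blocks, $\sum_{S\times S'}(F'-F)=\sum_{S\times S'}(Q-F)$, and the Cauchy--Schwarz inequality gives $\|F'-F\|_2^2>\rho^2n^2$, where $\|\cdot\|_2^2$ is the sum of squares. As $F$ is the block average of $F'$, we have $\|F'\|_2^2-\|F\|_2^2=\|F'-F\|_2^2$. Since $\|F\|_2^2\le n^2$ at every stage, there are at most $1/\rho^2$ refinements, and each at most doubles the number of parts.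
\end{proof}

\subsection{Sums of indicators and relative entropy}

Let $\chi_1,\dots,\chi_N$ be independent $\{0,1\}$-valued variables with $\mathbb{P}(\chi_i=1)=p_i$. For real $a_i$,
\begin{equation}\label{eq:mgf}
\mathbb{E}\exp\Bigl(\sum_ia_i\chi_i\Bigr)=\prod_i\bigl(1+p_i(e^{a_i}-1)\bigr)\le\exp\Bigl(\sum_ip_i(e^{a_i}-1)\Bigr).
\end{equation}
If all $p_i=p=c/\sqrt n$ and $a>0$, then \eqref{eq:mgf} with $a_i=\log(a/p)$ and Markov's inequality give the Chernoff bound
\begin{equation}\label{eq:binomial}
\mathbb{P}\bigl(\mathrm{Bin}(N,p)=Na\bigr)\le\exp\bigl(-N(a\log(a/p)-a+p)\bigr)=\exp\bigl(-n^{-1/2}Nh_c(\sqrt n\,a)\bigr),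
\end{equation}
and for $a=0$ this reads $(1-p)^N\le e^{-pN}$. Bernstein's inequality states that for $\mu=\sum p_i$ (an upper bound for the variance) and $a>0$,
\begin{equation}\label{eq:bernstein}
\mathbb{P}\Bigl(\Bigl|\sum_i\chi_i-\mu\Bigr|>a\Bigr)\le2\exp\Bigl(-\frac{a^2}{2(\mu+a/3)}\Bigr).
\end{equation}

For probability measures $\nu,\mu$ on a finite set, the relative entropy is $D(\nu\|\mu)=\sum\nu\log(\nu/\mu)$, with $0\log0=0$. We use three standard facts. The \emph{chain rule}: if $\nu,\mu$ are laws of a sequence $(\omega_1,\dots,\omega_m)$, then $D(\nu\|\mu)$ is the sum over $i$ of the $\nu$-expectation of the relative entropy between the two conditional laws of $\omega_i$ given $\omega_1,\dots,\omega_{i-1}$. \emph{Data processing}: for an event $\mathcal{A}$, $D(\nu\|\mu)\ge\nu(\mathcal{A})\log\frac{\nu(\mathcal{A})}{\mu(\mathcal{A})}+\nu(\mathcal{A}^c)\log\frac{\nu(\mathcal{A}^c)}{\mu(\mathcal{A}^c)}$. Since $\mu(\mathcal{A}^c)\le1$ and $s\log s+(1-s)\log(1-s)\ge-\log2$, this yields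
\begin{equation}\label{eq:entropy-lb}
\log\mu(\mathcal{A})\ge-\frac{D(\nu\|\mu)+\log2}{\nu(\mathcal{A})}.
\end{equation}
\emph{Pinsker's inequality}, $D(\nu\|\mu)\ge\frac12\|\nu-\mu\|_1^2$; applied to $f/m$ and $g/m$ it says that nonnegative functions $f,g$ with $\sum f=\sum g=m$ satisfy
\begin{equation}\label{eq:pinsker}
\sum f\log(f/g)\ge\|f-g\|_1^2/(2m).
\end{equation}

\subsection{Reduction to a positive threshold}

As a supremum of affine functions of $\tau$ with slopes in $[0,1]$, $J_y(\tau)$ is nondecreasing and $1$-Lipschitz in $\tau$. It is nonincreasing in $y$, hence so is $\Psi_c$. The kernel $W\equiv0$ shows that $\Psi_c\le c/2$. The core of the paper is the following pair of bounds.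

\begin{proposition}\label{prop:upper}
For $y>0$, $\limsup_{n\to\infty}n^{-3/2}\log\mathbb{P}_p(X\le yn^{3/2})\le-\Psi_c(y)$.
\end{proposition}

\begin{proposition}\label{prop:lower}
For $y>0$, $\liminf_{n\to\infty}n^{-3/2}\log\mathbb{P}_p(X\le yn^{3/2})\ge-\Psi_c(y)$.
\end{proposition}

The measure that we construct for Proposition~\ref{prop:lower} controls $X$ only up to an error that is small compared with $n^{3/2}$, so it cannot produce triangle-free graphs directly. The case $\eta=0$ is reached instead by deleting edges and letting $y\to0$, which requires two short lemmas.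

\begin{lemma}\label{lem:cont}
$\Psi_c$ is continuous on $[0,\infty)$.
\end{lemma}

\begin{proof}
Let $0\le y<y'$ and $0<\varepsilon\le c/2$, and let $W$ satisfy $I_c(W)+J_{y'}(\tau)\le\Psi_c(y')+\varepsilon\le c$, where $\tau=\tau(W)$. Taking $\beta=1$ in \eqref{eq:J} gives $(1-1/e)\tau\le c+y'$, so $\tau\le2(c+y')$. By \eqref{eq:J}, $s\mapsto J_s(\tau)$ is continuous on $[0,\infty)$ with derivative $-\log^+(\tau/s)$ for $s>0$. Hence $J_y(\tau)-J_{y'}(\tau)\le\int_y^{y'}\log^+(2(c+y')/s)\,ds$. Using $W$ as a test kernel for $\Psi_c(y)$ and letting $\varepsilon\to0$,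
\[
0\le\Psi_c(y)-\Psi_c(y')\le\int_y^{y'}\log^+\bigl(2(c+y')/s\bigr)\,ds .
\]
The logarithm is integrable at $0$, so the right side tends to $0$ as $y'-y\to0$ with $y'$ bounded.
\end{proof}

\begin{lemma}\label{lem:delete}
For $0<y\le c$ and $n$ large, $\mathbb{P}_p(X\le yn^{3/2})\le n^2(ec/y)^{yn^{3/2}}\,\mathbb{P}_p(X=0)$.
\end{lemma}

\begin{proof}
From a graph $G$ with at most $yn^{3/2}$ triangles delete one edge of each triangle. This removes $k\le yn^{3/2}$ edges and leaves a triangle-free graph $G'$ with $\mathbb{P}_p(G)=(\frac p{1-p})^k\mathbb{P}_p(G')$. For given $k$, each $G'$ arises from at most $\binom{\binom n2}k$ graphs $G$. For $n$ large $\binom n2\frac p{1-p}\le cn^{3/2}$, so $\binom{\binom n2}k(\frac p{1-p})^k\le(ecn^{3/2}/k)^k$, read as $1$ for $k=0$. The logarithm of this bound has derivative $\log(cn^{3/2}/k)$ in $k$, so it increases up to $k=cn^{3/2}$ and the bound is at most $(ec/y)^{yn^{3/2}}$. There are at most $\binom n2+1\le n^2$ values of $k$.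
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Propositions~\ref{prop:upper} and~\ref{prop:lower}]
Let $y=\eta c^3/6$. If $\eta>0$, then $n^{-3/2}\eta\,\mathbb{E}X\to y$, so for $0<\varepsilon<y$ and $n$ large the event $\{X\le\eta\,\mathbb{E}X\}$ lies between $\{X\le(y-\varepsilon)n^{3/2}\}$ and $\{X\le(y+\varepsilon)n^{3/2}\}$. The $\liminf$ and $\limsup$ of \eqref{eq:sequence} therefore lie in $[-\Psi_c(y-\varepsilon),-\Psi_c(y+\varepsilon)]$; let $\varepsilon\to0$ and use Lemma~\ref{lem:cont}. If $\eta=0$, let $y'\in(0,c]$. The inclusion $\{X=0\}\subset\{X\le y'n^{3/2}\}$ gives $\limsup\le-\Psi_c(y')$, and Lemma~\ref{lem:delete} gives $\liminf\ge-\Psi_c(y')-y'\log(ec/y')$. Let $y'\to0$ and use Lemma~\ref{lem:cont}, which also gives the continuity in $\eta$.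
\end{proof}

\section{A bilinear large deviation estimate}\label{sec:bilinear}

This section and the next take place in the following setting. The sets $U,V,Z\subset[n]$ are disjoint. For $z\in Z$ we have random vectors $\xi_z\in\{0,1\}^U$ and $\zeta_z\in\{0,1\}^V$, to be thought of as the neighborhoods of $z$ in $U$ and in $V$. All their entries are mutually independent, and each equals $1$ with probability at most $p=c/\sqrt n$. We call such a family a \emph{star system}. Write $|\xi|$ for the number of ones. Given $B_1>0$, call $z$ \emph{light} if $|\xi_z|,|\zeta_z|\le B_1\sqrt n$, and \emph{heavy} otherwise.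

For a light $z$ and a matrix $D$ with entries in $[-1,1]$, the form $\xi_z^TD\zeta_z$ sums $D$ over a random rectangle with sides of order $\sqrt n$, so it is trivially at most $B_1^2n$. The cut norm sees only rectangles of area comparable to $n^2$, so a small cut norm says nothing deterministic about this sum. The next lemma shows that the sum is nevertheless a small multiple of $n$ outside an event of probability $e^{-K\sqrt n}$, with $K$ as large as we like. Over $n$ vertices $z$ this becomes $e^{-Kn^{3/2}}$.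

\begin{lemma}\label{lem:bilinear}
Given $c,\lambda,B_1>0$ there are $\rho>0$ and $n_0$ such that for $n\ge n_0$, for $(\xi,\zeta)=(\xi_z,\zeta_z)$ as in a star system, and for every $D\in[-1,1]^{U\times V}$ with $\|D\|_\square\le\rho n^2$,
\[
\mathbb{E}\Bigl[\exp\bigl(\lambda n^{-1/2}|\xi^TD\zeta|\bigr)\mathbf{1}\{|\xi|,|\zeta|\le B_1\sqrt n\}\Bigr]\le e^{\sqrt n}.
\]
\end{lemma}

\begin{proof}
We first integrate out $\zeta$, which leaves a quadratic form in $\xi$. Fix $\xi$ with $|\xi|\le B_1\sqrt n$ and let $v=n^{-1/2}D^T\xi\in[-B_1,B_1]^V$. By \eqref{eq:mgf} and $e^a-1\le ae^a$ for $a\ge0$,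
\[
\mathbb{E}_\zeta e^{\pm\lambda v\cdot\zeta}\le\exp\Bigl(p\sum_j(e^{\lambda|v_j|}-1)\Bigr)\le\exp\bigl(p\lambda e^{\lambda B_1}\|v\|_1\bigr).
\]
Let $H$ be the $U\times U$ matrix with entries $H_{ii'}=|(DD^T)_{ii'}|/n\in[0,1]$. By Cauchy--Schwarz $\|v\|_1\le\sqrt n\|v\|_2=\|D^T\xi\|_2\le(n\,\xi^TH\xi)^{1/2}$, so $p\|v\|_1\le c(\xi^TH\xi)^{1/2}$. With $C=c\lambda e^{\lambda B_1}$ we obtain
\[
\mathbb{E}_\zeta\exp\bigl(\lambda n^{-1/2}|\xi^TD\zeta|\bigr)\le2\exp\bigl(C(\xi^TH\xi)^{1/2}\bigr),
\]
and always $\xi^TH\xi\le|\xi|^2\le B_1^2n$. It therefore suffices to show that for $n$ large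
\begin{equation}\label{eq:quad}
\mathbb{P}\bigl(\xi^TH\xi>n/(4C^2),\ |\xi|\le B_1\sqrt n\bigr)\le e^{-(CB_1+1)\sqrt n},
\end{equation}
for then the expectation in the lemma is at most $2e^{\sqrt n/2}+2e^{-\sqrt n}\le e^{\sqrt n}$.

The hypothesis on $D$ enters through the average size of $H$. Expanding the square and applying (C3) with $a_i=D_{ij'}$, $b_j=D_{i'j}$,
\[
\sum_{i,i'}H_{ii'}^2=\frac1{n^2}\sum_{i',j'}D_{i'j'}\sum_{i,j}D_{ij}D_{ij'}D_{i'j}\le\frac1{n^2}\cdot n^2\cdot4\rho n^2=4\rho n^2,
\]
so $\|H\|_1\le2\rho^{1/2}n^2$ by Cauchy--Schwarz. Hence the set $I_0=\{i:\sum_{i'}H_{ii'}>\rho^{1/4}n\}$ of rows with large sum has $|I_0|\le2\rho^{1/4}n$. Put $\kappa=1/(12C^2B_1)$ and $s_i=\sum_{i'\ne i}H_{ii'}\xi_{i'}$. By convexity $e^{\mu a}-1\le ae^\mu$ for $a\in[0,1]$ and $\mu>0$, so \eqref{eq:mgf} and Markov's inequality give, for $i\notin I_0$,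
\[
\mathbb{P}(s_i>\kappa\sqrt n)\le e^{\sqrt n(-\mu\kappa+ce^\mu\rho^{1/4})},\qquad\mathbb{P}\Bigl(\sum_{i\in I_0}\xi_i>\kappa\sqrt n\Bigr)\le e^{\sqrt n(-\mu\kappa+2ce^\mu\rho^{1/4})}.
\]
Take $\mu=(CB_1+3)/\kappa$ and then $\rho$ with $2ce^\mu\rho^{1/4}\le1$. The union of these at most $n+1$ events has probability at most $(n+1)e^{-(CB_1+2)\sqrt n}\le e^{-(CB_1+1)\sqrt n}$ for $n$ large. Outside it, if $|\xi|\le B_1\sqrt n$, we use $s_i\le\kappa\sqrt n$ for $i\notin I_0$ and $s_i\le|\xi|$ for $i\in I_0$:
\[
\xi^TH\xi=\sum_i\xi_i(H_{ii}+s_i)\le B_1\sqrt n+B_1\sqrt n\cdot\kappa\sqrt n+\kappa\sqrt n\cdot B_1\sqrt n\le3B_1\kappa n=\frac n{4C^2}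
\]
for $n$ large. This proves \eqref{eq:quad}.
\end{proof}

The matrices to which we apply this are random, but each is determined before the vertex $z$ that tests it is revealed.

\begin{lemma}\label{lem:adapted}
Given $c,B_1,K,\varepsilon'>0$ there are $\rho>0$ and $n_0$ such that the following holds for $n\ge n_0$ and every star system. Order $Z$, and for $z\in Z$ let $D_z\in[-1,1]^{U\times V}$ be a function of $(\xi_{z'},\zeta_{z'})_{z'<z}$ that always satisfies $\|D_z\|_\square\le\rho n^2$. Then
\[
\mathbb{P}\Bigl(\sum_{z\ \mathrm{light}}|\xi_z^TD_z\zeta_z|>\varepsilon'n^2\Bigr)\le e^{-Kn^{3/2}}.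
\]
\end{lemma}

\begin{proof}
Let $\rho$ be given by Lemma~\ref{lem:bilinear} with $\lambda=(K+2)/\varepsilon'$. Conditionally on the earlier vertices, $D_z$ is fixed and the law of $(\xi_z,\zeta_z)$ is unchanged, so the conditional expectation of $\exp(\lambda n^{-1/2}|\xi_z^TD_z\zeta_z|\mathbf{1}\{z\text{ light}\})$ is at most $1+e^{\sqrt n}\le2e^{\sqrt n}$. Multiplying over the at most $n$ vertices and using Markov's inequality, the probability is at most $\exp(-\lambda\varepsilon'n^{3/2}+n^{3/2}+n\log2)\le e^{-Kn^{3/2}}$.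
\end{proof}

\section{Self-averaging of codegrees}\label{sec:selfavg}

We now prove the rigorous form of \eqref{eq:SA}. The profile $g$ is not fixed in advance: the conclusion holds simultaneously for every bounded $g$ that describes the densities. The constants do not depend on $\beta$.

\begin{lemma}\label{lem:selfavg}
Let $c,B,K,\varepsilon,B_0>0$. There are $B_1\ge B_0$, $\delta>0$ and $n_0$ such that for every $\beta\ge0$, every $n\ge n_0$ and every star system, the following holds with probability at least $1-e^{-Kn^{3/2}}$. For every $g:(U\cup V)\times Z\to[0,B]$ with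
\begin{equation}\label{eq:ghyp}
\bigl\|(\sqrt n\,\xi_z(u)-g(u,z))_{U\times Z}\bigr\|_\square\le\delta n^2,\qquad\bigl\|(\sqrt n\,\zeta_z(v)-g(v,z))_{V\times Z}\bigr\|_\square\le\delta n^2,
\end{equation}
we have $\|Q^\circ-q\|_\square\le\varepsilon n^2$, where $\gamma=1-e^{-\beta}$ and
\[
Q^\circ(u,v)=\exp\Bigl(-\beta\sum_{z\ \mathrm{light}}\xi_z(u)\zeta_z(v)\Bigr),\qquad q(u,v)=\exp\Bigl(-\frac\gamma n\sum_{z\in Z}g(u,z)g(v,z)\Bigr).
\]
\end{lemma}

Two examples, with $\beta>0$, $g\equiv c$, all probabilities equal to $p$ and $|U|,|V|,|Z|$ proportional to $n$, explain the form of the statement.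

\begin{remark}[heavy vertices must be left out]\label{rem:hub}
The event that one vertex $z$ is joined to all of $U\cup V$ has probability at least $p^n=e^{-O(n\log n)}$, far more than $e^{-Kn^{3/2}}$. It changes the cut norms in \eqref{eq:ghyp} by at most $n^{3/2}$, but it raises every codegree by one. So the lemma is false if the sum in $Q^\circ$ runs over all $z$.
\end{remark}

\begin{remark}[the exceptional event cannot be removed]\label{rem:twins}
Group $Z$ into pairs of twins, sample one neighborhood for each pair and give it to both twins. By Bernstein's inequality and a union bound over $4^n$ rectangles, \eqref{eq:ghyp} still holds with high probability. But with $\Gamma=c^2|Z|/n$ the mean of $e^{-\beta k_{uv}}$, where $k_{uv}$ is the codegree, is now $(1-(1-e^{-2\beta})p^2)^{|Z|/2}=e^{-\gamma\Gamma(1+e^{-\beta})/2}+o(1)$, which exceeds $e^{-\gamma\Gamma}$. So \eqref{eq:ghyp} does not determine $Q^\circ$ deterministically. In a star system such a configuration is very unlikely: reproducing a given neighborhood of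 size of order $\sqrt n$ has probability $p^{\Omega(\sqrt n)}$, so that linearly many twins cost $e^{-\Omega(n^{3/2}\log n)}$.
\end{remark}

Here is the plan of the proof. Since $e^{-\beta s}=1-\gamma s$ for $s\in\{0,1\}$, adding a vertex $z$ changes the current matrix $Q$ by $-\gamma\,Q\circ\xi_z\zeta_z^T$, and the sum of this change over $S\times S'$ is the bilinear form $-\gamma\,\xi_z^T(Q\circ\mathbf{1}_{S\times S'})\zeta_z$. Write $Q=F+D$ as in Lemma~\ref{lem:FK}. The part with $D$ is negligible by Lemma~\ref{lem:adapted}. The part with $F$ depends only on the degrees of $z$ into boundedly many sets, and these are what \eqref{eq:ghyp} controls. However, \eqref{eq:ghyp} controls the degrees into a \emph{fixed} set, summed over many $z$, while $F$ changes with $z$. We therefore add the vertices in a bounded number $t$ of batches and freeze $Q$ during each batch. Freezing causes an error only at pairs $(u,v)$ covered twice within a batch, and these are again counted by a bilinear form. The outcome is a discrete scheme $Q_\ell\approx Q_{\ell-1}\circ(1-\gamma\Gamma_\ell)$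 whose solution is close to $q$.

\begin{proof}[Proof of Lemma~\ref{lem:selfavg}]
\emph{Constants.} Put $\varepsilon_2=\varepsilon e^{-2B^2}/8$ and choose, in this order: $\varepsilon_1>0$ with $\varepsilon_1B^2\le\varepsilon/8$; $B_1=\max(B_0,2c+(K+4)/\varepsilon_1)$; $\rho_1$, the $\rho$ of Lemma~\ref{lem:adapted} for $(c,B_1,K+2,\varepsilon_2)$; an integer $t\ge\max(2B_1^2/\rho_1,4B^2,32B^4/\varepsilon)$; $\rho_2>0$, at most the $\rho$ of Lemma~\ref{lem:adapted} for $(c,B_1,K+2,\varepsilon_2/t)$ and with $2B^2\rho_2\le\varepsilon_2$; $m_0=4^{1/\rho_2^2}$; and $\delta>0$ with $2tm_0(B+B_1)\delta\le\varepsilon_2$. None of these depends on $\beta$.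

\emph{Batches.} Order $Z$ and split it into consecutive, possibly empty, batches $Z_1,\dots,Z_t$ of size at most $n/t+1\le2n/t$. Let $Z_\ell^\circ$ be the set of light vertices of $Z_\ell$, and put
\[
C_\ell(u,v)=\sum_{z\in Z_\ell^\circ}\xi_z(u)\zeta_z(v),\qquad Q_0\equiv1,\qquad Q_\ell=Q_{\ell-1}\circ(1-\gamma)^{C_\ell},
\]
with the power taken entrywise, so that $Q_t=Q^\circ$. Let $F_{\ell-1}$ be the block average of $Q_{\ell-1}$ given by Lemma~\ref{lem:FK} with $\rho=\rho_2$, chosen by a fixed rule, and let $D_{\ell-1}=Q_{\ell-1}-F_{\ell-1}\in[-1,1]^{U\times V}$. Then $F_{\ell-1}$ has at most $m_0$ blocks, $\|D_{\ell-1}\|_\square\le\rho_2n^2$, and both are functions of the batches before $Z_\ell$.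

\emph{Three likely events.}

(E1) \emph{At most $\varepsilon_1n$ vertices are heavy.} By \eqref{eq:mgf} with all $a_i=1$, $\mathbb{P}(|\xi_z|>B_1\sqrt n)\le e^{-B_1\sqrt n+(e-1)c\sqrt n}$, and the same holds for $\zeta_z$. So the vertices are heavy independently, each with probability at most $2e^{-(B_1-2c)\sqrt n}$. If (E1) fails, some set of $\lceil\varepsilon_1n\rceil$ vertices is entirely heavy; a union bound over at most $2^n$ sets bounds the probability by $4^ne^{-\varepsilon_1(B_1-2c)n^{3/2}}\le e^{-(K+3)n^{3/2}}$ for $n$ large.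

(E2) \emph{$\sum_\ell e_\ell\le\varepsilon_2n^2$, where $e_\ell=\sum_{u,v}(C_\ell(u,v)-1)_+$.} For $z\in Z_\ell$ let $D'_z(u,v)$ be the indicator that $\xi_{z'}(u)\zeta_{z'}(v)=1$ for some $z'\in Z_\ell^\circ$ with $z'<z$. The sum $\sum_{z\in Z_\ell^\circ}\xi_z(u)\zeta_z(v)D'_z(u,v)$ counts all vertices of $Z_\ell^\circ$ covering $(u,v)$ except the first, so $\sum_\ell e_\ell=\sum_{z\text{ light}}\xi_z^TD'_z\zeta_z$. Each light $z'$ covers at most $B_1^2n$ pairs, so $\|D'_z\|_\square\le\|D'_z\|_1\le|Z_\ell|B_1^2n\le2B_1^2n^2/t\le\rho_1n^2$. By Lemma~\ref{lem:adapted}, (E2) fails with probability at most $e^{-(K+2)n^{3/2}}$.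

(E3) \emph{For all $\ell$, $S\subset U$, $S'\subset V$: $|\sum_{S\times S'}D_{\ell-1}\circ C_\ell|\le(\varepsilon_2/t)n^2$.} The sum equals $\sum_{z\in Z_\ell^\circ}\xi_z^T(D_{\ell-1}\circ\mathbf{1}_{S\times S'})\zeta_z$. For fixed $\ell,S,S'$ apply Lemma~\ref{lem:adapted} with $D_z=D_{\ell-1}\circ\mathbf{1}_{S\times S'}$ for $z\in Z_\ell$ and $D_z=0$ otherwise; by (C1) the cut norms are at most $\rho_2n^2$. A union bound over at most $t4^n$ choices gives failure probability at most $t4^ne^{-(K+2)n^{3/2}}$.

For $n$ large, (E1)--(E3) hold together with probability at least $1-e^{-Kn^{3/2}}$. They do not involve $g$. From now on we assume them, fix $g$ satisfying \eqref{eq:ghyp}, and argue deterministically.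

\emph{One batch.} Let $\Gamma_\ell(u,v)=\frac1n\sum_{z\in Z_\ell^\circ}g(u,z)g(v,z)\in[0,2B^2/t]$. We claim that
\begin{equation}\label{eq:onebatch}
\|Q_\ell-Q_{\ell-1}\circ(1-\gamma\Gamma_\ell)\|_\square\le e_\ell+\Bigl(\frac{\varepsilon_2}t+2m_0(B+B_1)\delta+\frac{2B^2\rho_2}t\Bigr)n^2 .
\end{equation}
First we linearize. For integers $C\ge0$ we have $0\le(1-\gamma)^C-1+\gamma C\le(C-1)_+$: all three terms vanish at $C=0$ and $C=1$, and the middle term increases by $\gamma-\gamma(1-\gamma)^C\in[0,1]$ from $C$ to $C+1$. Hence $\|Q_\ell-Q_{\ell-1}\circ(1-\gamma C_\ell)\|_1\le e_\ell$, and it remains to bound, for fixed $S,S'$,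
\[
\sum_{S\times S'}Q_{\ell-1}\circ(C_\ell-\Gamma_\ell)=\sum_{S\times S'}D_{\ell-1}\circ C_\ell-\sum_{S\times S'}D_{\ell-1}\circ\Gamma_\ell+\sum_{S\times S'}F_{\ell-1}\circ(C_\ell-\Gamma_\ell).
\]
The first term is bounded by (E3). For the second, $\Gamma_\ell$ is a combination of rank-one matrices with factors in $[0,B]$, so (C2) shows that for every matrix $D$
\begin{equation}\label{eq:rankone}
\|D\circ\Gamma_\ell\|_\square\le\frac{|Z_\ell|}nB^2\|D\|_\square\le\frac{2B^2}t\|D\|_\square ;
\end{equation}
the second term is thus at most $2B^2\rho_2n^2/t$. For the third, write $F_{\ell-1}=\sum_{i,j}f_{ij}\mathbf{1}_{S_i\times S'_j}$ with $f_{ij}\in[0,1]$ and at most $m_0$ blocks. Fix $i,j$, and for $z\in Z_\ell^\circ$ put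
\[
a_z=\sqrt n\!\!\sum_{u\in S\cap S_i}\!\!\xi_z(u),\quad b_z=\sqrt n\!\!\sum_{v\in S'\cap S'_j}\!\!\zeta_z(v),\quad\bar a_z=\!\!\sum_{u\in S\cap S_i}\!\!g(u,z),\quad\bar b_z=\!\!\sum_{v\in S'\cap S'_j}\!\!g(v,z).
\]
The sum of $C_\ell-\Gamma_\ell$ over $(S\cap S_i)\times(S'\cap S'_j)$ is $\frac1n\sum_{z\in Z_\ell^\circ}(a_zb_z-\bar a_z\bar b_z)$. Since $z$ is light, $b_z\le B_1n$; since $g\le B$, $\bar a_z\le Bn$; and (C4) with \eqref{eq:ghyp} gives $\sum_z|a_z-\bar a_z|\le2\delta n^2$ and $\sum_z|b_z-\bar b_z|\le2\delta n^2$. Therefore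
\[
\frac1n\sum_{z\in Z_\ell^\circ}|a_zb_z-\bar a_z\bar b_z|\le\frac1n\sum_{z\in Z_\ell^\circ}\bigl(b_z|a_z-\bar a_z|+\bar a_z|b_z-\bar b_z|\bigr)\le2(B+B_1)\delta n^2,
\]
and the third term is at most $2m_0(B+B_1)\delta n^2$. As $\gamma\le1$, this proves \eqref{eq:onebatch}.

\emph{All batches.} Let $q_0\equiv1$ and $q_\ell=q_{\ell-1}\circ(1-\gamma\Gamma_\ell)$. By \eqref{eq:rankone}, multiplication by $1-\gamma\Gamma_\ell$ increases the cut norm by a factor at most $1+2B^2/t$. So $\|Q_\ell-q_\ell\|_\square$ is at most $(1+2B^2/t)\|Q_{\ell-1}-q_{\ell-1}\|_\square$ plus the right side of \eqref{eq:onebatch}. Iterating and using (E2) and $(1+2B^2/t)^t\le e^{2B^2}$,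
\[
\|Q^\circ-q_t\|_\square\le e^{2B^2}\bigl(\varepsilon_2+\varepsilon_2+2tm_0(B+B_1)\delta+2B^2\rho_2\bigr)n^2\le4e^{2B^2}\varepsilon_2n^2=\frac\varepsilon2n^2 .
\]
Finally we compare $q_t$ and $q$ pointwise, using that $s\mapsto e^{-s}$ is $1$-Lipschitz on $[0,\infty)$. Since $\gamma\Gamma_\ell\le2B^2/t\le\frac12$ and $|\log(1-s)+s|\le s^2$ on $[0,\frac12]$, we get $|q_t-e^{-\gamma\sum_\ell\Gamma_\ell}|\le t(2B^2/t)^2=4B^4/t\le\varepsilon/8$. The exponents $\gamma\sum_\ell\Gamma_\ell$ and $-\log q$ differ only by the terms of heavy $z$, so (E1) gives $|e^{-\gamma\sum_\ell\Gamma_\ell}-q|\le\varepsilon_1B^2\le\varepsilon/8$. Summing over at most $n^2$ pairs, $\|Q^\circ-q\|_\square\le\frac34\varepsilon n^2$.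
\end{proof}

\section{The upper bound}\label{sec:upper}

We prove Proposition~\ref{prop:upper}. Fix $y>0$ and $\varepsilon\in(0,1)$. The plan is to assign to almost every graph one of $e^{O(n)}$ \emph{profiles}, each consisting of partitions and edge counts, and to run the computation of Section~\ref{sec:model} for each profile separately. Two features of Lemma~\ref{lem:selfavg} shape the construction.

First, the lemma needs a bounded density $g$, while small blocks may be dense. We set aside the blocks with density above a threshold $B$. They cover few pairs, and ignoring their edges as sides of triangles only lowers the triangle count.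

Second, the tilt $\theta$ has to be constant on the blocks of a partition, so that $\sum_e\theta_eA_e$ is determined by the edge counts. The error of Lemma~\ref{lem:selfavg} is then paid once per block, so the accuracy must be small compared with the inverse number of blocks. That requires a small $\delta$ in \eqref{eq:ghyp}, which in turn requires more blocks. We break this circle with two partitions: a coarse one that carries the tilt, and a much finer one that satisfies \eqref{eq:ghyp} and whose densities are close in $L^1$ to the coarse ones.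

\subsection{Constants and notation}

Choose an integer $T\ge3$ with $c/T\le\varepsilon$. Let $K_0=4c+2$, choose $B\ge\max(1,c)$ with $cK_0/(2B)\le\varepsilon$, and put $\Theta=\frac Bce^{B^2}\ge1$. Choose $\varepsilon_0,\sigma>0$ with $c\Theta(\varepsilon_0+3B\sigma)\le\varepsilon$, and let $L=\lceil4K_0(c+1)/\sigma^2\rceil$. Put $M_0=T$ and define recursively, for $0\le j\le L$: $\delta_j$ is the $\delta$ of Lemma~\ref{lem:selfavg} for the density bound $2B$, $K=c+1$, accuracy $\varepsilon_0/M_j^2$ and $B_0=1$; $s_j=\lceil4K_0(c+1)/\delta_j^2\rceil$; and $M_{j+1}=4^{s_j+1}M_j$. Let $M_*=M_{L+1}$.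

Split $[n]=U_1\cup\dots\cup U_T$ into sets of size $\lfloor n/T\rfloor$ or $\lceil n/T\rceil$, and write $U_{<b}=\bigcup_{a<b}U_a$. A \emph{cross pair} is a pair of vertices in different sets $U_a$, and $\mathcal{C}$ is the set of ordered cross pairs. Let $A$ be the adjacency matrix of $G$. In this section \emph{partition} means a partition of $[n]$ that refines $\{U_1,\dots,U_T\}$, and a \emph{cross block} of a partition $P$ is a product $I\times J\subset\mathcal{C}$ with $I,J\in P$. Define $g_P=\sqrt n\,e_G(I,J)/(|I||J|)$ on each cross block $I\times J$, where $e_G(I,J)$ is the number of edges between $I$ and $J$, and $g_P=0$ off $\mathcal{C}$. The entropy of $P$ is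
\[
\mathrm{Ent}(P)=\frac12\sum_{\mathcal{C}}h_c(g_P)\ge0 .
\]

\subsection{Entropy as a potential}

Regularity arguments need a bounded quantity that grows with each refinement. The sum of squares used in Lemma~\ref{lem:FK} is not bounded here, because $\sqrt nA$ has large entries. The entropy is bounded, outside an event that we can afford. Let $\mathcal{H}$ be the event that $\mathrm{Ent}(P)\le(c+1)n^2$ for all partitions $P$ with at most $M_*$ parts.

\begin{lemma}\label{lem:ent}
For $n$ large, $\mathbb{P}_p(\mathcal{H}^c)\le e^{-cn^{3/2}}$. On $\mathcal{H}$, all partitions $P,P'$ with at most $M_*$ parts such that $P'$ refines $P$ satisfy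
\[
\sum_{\mathcal{C}}g_P\le K_0n^2,\qquad\mathrm{Ent}(P')-\mathrm{Ent}(P)\ge\frac{\|g_{P'}-g_P\|_1^2}{4K_0n^2}.
\]
\end{lemma}

\begin{proof}
For fixed $P$ the counts $e_G(I,J)$, over unordered pairs $\{I,J\}$ forming cross blocks, are independent binomial variables. By \eqref{eq:binomial} a given vector of counts occurs with probability at most $e^{-n^{-1/2}\mathrm{Ent}(P)}$, where $\mathrm{Ent}(P)$ is computed from these counts. There are at most $M_*^n$ partitions and at most $(n^2+1)^{M_*^2}$ vectors of counts for each, so $\mathbb{P}_p(\mathcal{H}^c)\le e^{O(n)}e^{-(c+1)n^{3/2}}$.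

The function $h_c(w)-w$ is minimized at $w=ec$, where it equals $-c(e-1)$. So $w\le h_c(w)+2c$, and on $\mathcal{H}$ we get $\sum_{\mathcal{C}}g_P\le2(c+1)n^2+2cn^2=K_0n^2$. If $P'$ refines $P$, then $g_P$ is the average of $g_{P'}$ over the cross blocks of $P$. Hence $\sum g_{P'}=\sum g_P$ and $\sum g_{P'}\log g_P=\sum g_P\log g_P$, which gives $\mathrm{Ent}(P')-\mathrm{Ent}(P)=\frac12\sum_{\mathcal{C}}g_{P'}\log(g_{P'}/g_P)$. Now apply \eqref{eq:pinsker} with $m\le K_0n^2$.
\end{proof}

\subsection{Profiles}

A \emph{profile} is a tuple $\mathfrak{d}=(j,P_c,P_f,m)$ of deterministic data with the following properties. The index satisfies $0\le j\le L$; the fine partition $P_f$ refines the coarse partition $P_c$; $|P_c|\le M_j$ and $|P_f|\le M_*$; and $m$ assigns a possible edge count $m(I,J)=m(J,I)$ to each cross block of $P_f$. Let $g_f=\sqrt n\,m(I,J)/(|I||J|)$ on cross blocks of $P_f$, let $g_c$ be the average of $g_f$ over the cross blocks of $P_c$, and let both vanish off $\mathcal{C}$. We require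
\begin{equation}\label{eq:profile}
\sum_{\mathcal{C}}g_c\le K_0n^2,\qquad\|g_f-g_c\|_1\le\sigma n^2 .
\end{equation}
As in the proof of Lemma~\ref{lem:ent}, there are $e^{O(n)}$ profiles. To a profile we attach the symmetric sets and truncated densities
\[
R_c=\{g_c\le B\}\cap\mathcal{C},\quad R_f=\{g_f\le2B\}\cap R_c,\quad\hat g=g_c\mathbf{1}_{R_c}\in[0,B],\quad\hat g'=g_f\mathbf{1}_{R_f}\in[0,2B],
\]
and the event $\mathcal{E}_{\mathfrak{d}}$ that the counts of $G$ on the cross blocks of $P_f$ are given by $m$ and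
\begin{equation}\label{eq:Ed}
\|\sqrt n\,A\circ\mathbf{1}_{R_f}-\hat g'\|_\square\le\delta_jn^2 .
\end{equation}
The gap between the thresholds $B$ and $2B$ ensures that truncation preserves $L^1$-closeness:
\begin{equation}\label{eq:trunc}
\|\hat g-\hat g'\|_1\le\sigma n^2 .
\end{equation}
Indeed $|\hat g-\hat g'|\le|g_c-g_f|$ pointwise. On $R_f$ this is an equality, off $R_c$ the left side is $0$, and on $R_c\setminus R_f$ we have $\hat g'=0$ and $\hat g=g_c\le B<g_f-g_c$.

\begin{lemma}\label{lem:profile}
On $\mathcal{H}$ the event $\mathcal{E}_{\mathfrak{d}}$ holds for some profile $\mathfrak{d}$.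
\end{lemma}

\begin{proof}
We construct partitions $P_0,P_1,\dots,P_{L+1}$, each refining the previous one, with $|P_j|\le M_j$. Let $P_0=\{U_1,\dots,U_T\}$. Given $P_j$ with $j\le L$, put $R=\{g_{P_j}\le B\}\cap\mathcal{C}$, and for a refinement $P$ of $P_j$ put $R(P)=\{g_P\le2B\}\cap R$, a union of cross blocks of $P$. Start from $P=P_j$. While there are $S,S'\subset[n]$ with $|\sum_{S\times S'}\mathbf{1}_{R(P)}\circ(\sqrt nA-g_P)|>\delta_jn^2$, replace $P$ by its common refinement $P'$ with $S$ and $S'$. The set $R(P)\cap(S\times S')$ is a union of cross blocks of $P'$, so $\sqrt nA$ and $g_{P'}$ have the same sum over it, and therefore $\|g_{P'}-g_P\|_1>\delta_jn^2$. Each step multiplies the number of parts by at most $4$, so during the first $s_j+1$ steps all partitions have at most $M_{j+1}\le M_*$ parts, and by Lemma~\ref{lem:ent} each of these steps raises the entropy by more than $\delta_j^2n^2/(4K_0)$. Since $0\le\mathrm{Ent}\le(c+1)n^2$, the process stops after at most $s_j$ steps; call the result $P_{j+1}$.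

The $L+1$ increments $\mathrm{Ent}(P_{j+1})-\mathrm{Ent}(P_j)$, $0\le j\le L$, sum to at most $(c+1)n^2$, so one of them is at most $(c+1)n^2/(L+1)\le\sigma^2n^2/(4K_0)$. For this $j$, Lemma~\ref{lem:ent} gives $\|g_{P_{j+1}}-g_{P_j}\|_1\le\sigma n^2$ and $\sum_{\mathcal{C}}g_{P_j}\le K_0n^2$. Take $P_c=P_j$, $P_f=P_{j+1}$ and let $m$ be the counts of $G$. Then $g_c=g_{P_j}$, $g_f=g_{P_{j+1}}$, $R_f=R(P_{j+1})$, and \eqref{eq:Ed} is the stopping condition.
\end{proof}

\subsection{The estimate for one profile}

\begin{lemma}\label{lem:oneprofile}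
For $n$ large and every profile $\mathfrak{d}$,
\[
\mathbb{P}_p\bigl(X\le yn^{3/2},\ \mathcal{E}_{\mathfrak{d}}\bigr)\le e^{(-\Psi_c(y)+4\varepsilon)n^{3/2}}+T^2e^{-(c+1)n^{3/2}}.
\]
\end{lemma}

\begin{proof}
Let $W$ be the step kernel that equals $\hat g(u,v)$ on the square $[\frac{u-1}n,\frac un)\times[\frac{v-1}n,\frac vn)$. It is determined by $\mathfrak{d}$, so we may choose $\beta\ge0$ and $\gamma=1-e^{-\beta}$ with $\gamma\tau(W)-\beta y=J_y(\tau(W))$.

\emph{The good event.} For $b<r$ consider the star system with $U=U_b$, $V=U_r$, $Z=U_{<b}$, $\xi_z(u)=A_{uz}\mathbf{1}_{R_f}(u,z)$ and $\zeta_z(v)=A_{vz}\mathbf{1}_{R_f}(v,z)$. Its entries equal $1$ with probability $p$ or $0$; this is why star systems allow probabilities below $p$. Let $\mathcal{S}$ be the event that for all $b<r$ the conclusion of Lemma~\ref{lem:selfavg} holds for this system and this $\beta$, with the parameters that define $\delta_j$. Then $\mathbb{P}_p(\mathcal{S}^c)\le T^2e^{-(c+1)n^{3/2}}$ for $n\ge n_0$, and $n_0$ does not depend on $\mathfrak{d}$,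 because $j$ takes finitely many values and the constants of Lemma~\ref{lem:selfavg} do not depend on $\beta$.

\emph{The tilt.} Sums and products over $e$ run over unordered cross pairs, written $e=uv$ with $u\in U_b$, $v\in U_r$, $b<r$. Put
\[
Q_e=\exp\Bigl(-\beta\sum_{w\in U_{<b}}A_{uw}A_{vw}\Bigr),\qquad\Gamma(e)=\frac1n\sum_{w\in U_{<b}}\hat g(u,w)\hat g(v,w)\in[0,B^2],\qquad q_e=e^{-\gamma\Gamma(e)},
\]
and define $\Gamma',q'$ in the same way from $\hat g'$. Let $X_T\le X$ be the number of triangles with vertices in three different sets $U_a,U_b,U_r$. If $a<b<r$, such a triangle is counted exactly once, at its edge between $U_b$ and $U_r$, so $e^{-\beta X_T}=\prod_eQ_e^{A_e}$. Following Section~\ref{sec:model}, let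
\[
\theta_e=\log\frac{\hat g(e)\vee\varepsilon}c+\gamma\Gamma(e)\quad(e\in R_c),\qquad\theta_e=0\quad(e\notin R_c),
\]
where the cutoff $\vee\,\varepsilon$ keeps $\theta$ finite on empty blocks. Since $\hat g$ and $R_c$ are defined from $P_c$, the function $\theta$ is constant on the cross blocks of $P_c$, and $e^\theta\le\Theta$. On $\mathcal{E}_{\mathfrak{d}}$ the counts on these blocks are given by $g_c$, so $\sum_e\theta_eA_e=n^{-1/2}\sum_{e\in R_c}\theta_e\hat g(e)$ and
\begin{equation}\label{eq:tilt}
\mathbb{E}\bigl[e^{-\beta X_T}\mathbf{1}_{\mathcal{E}_{\mathfrak{d}}\cap\mathcal{S}}\bigr]=\exp\Bigl(-n^{-1/2}\sum_{e\in R_c}\theta_e\hat g(e)\Bigr)\,\mathbb{E}\Bigl[\prod_e(e^{\theta_e}Q_e)^{A_e}\mathbf{1}_{\mathcal{E}_{\mathfrak{d}}\cap\mathcal{S}}\Bigr].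
\end{equation}

\emph{Revealing the blocks.} Reveal the bipartite graphs between $U_b$ and $U_r$, $b<r$, which we call the blocks $(b,r)$, in the order of increasing $r$ and, for equal $r$, increasing $b$. For $e\in U_b\times U_r$ the factor $Q_e$ depends only on the blocks $(a,b)$ and $(a,r)$ with $a<b$, and all of these precede $(b,r)$. So $\Lambda_{br}=p\sum_{e\in U_b\times U_r}(e^{\theta_e}Q_e-1)$ is a function of the earlier blocks, and by \eqref{eq:mgf} the conditional expectation of $\prod_{e\in U_b\times U_r}(e^{\theta_e}Q_e)^{A_e}$ given the earlier blocks is at most $e^{\Lambda_{br}}$. Taking expectations block by block, from the last to the first,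
\begin{equation}\label{eq:supermg}
\mathbb{E}\Bigl[\prod_e(e^{\theta_e}Q_e)^{A_e}\exp\Bigl(-\sum_{b<r}\Lambda_{br}\Bigr)\Bigr]\le1 .
\end{equation}
So the last expectation in \eqref{eq:tilt} is at most the maximum of $\exp(\sum\Lambda_{br})$ on $\mathcal{E}_{\mathfrak{d}}\cap\mathcal{S}$.

\emph{Bounding $\sum\Lambda_{br}$.} On $\mathcal{E}_{\mathfrak{d}}$, \eqref{eq:Ed} and (C1) show that $g=\hat g'$ satisfies \eqref{eq:ghyp} with $\delta=\delta_j$ for each star system above. On $\mathcal{S}$ the corresponding matrix $Q^\circ$ then satisfies $|\sum_{I\times J}(Q^\circ-q')|\le\varepsilon_0M_j^{-2}n^2$ for each of the at most $M_j^2$ cross blocks $I\times J$ of $P_c$ with $I\subset U_b$, $J\subset U_r$, $b<r$. Moreover $Q\le Q^\circ$, because the exponent of $Q^\circ$ counts only light $z$ and only edges in $R_f$; this is where we use that the event is a lower tail. As $e^\theta\le\Theta$ is constant on these blocks, $\sum_ee^{\theta_e}Q_e\le\sum_ee^{\theta_e}q'_e+\Theta\varepsilon_0n^2$. To pass from $q'$ to $q$, note that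
\[
|\hat g(u,w)\hat g(v,w)-\hat g'(u,w)\hat g'(v,w)|\le B|\hat g-\hat g'|(u,w)+2B|\hat g-\hat g'|(v,w),
\]
so $\sum_e|q_e-q'_e|\le\sum_e|\Gamma(e)-\Gamma'(e)|\le3B\|\hat g-\hat g'\|_1\le3B\sigma n^2$ by \eqref{eq:trunc}. Since $e^\theta q=(\hat g\vee\varepsilon)/c$ on $R_c$ and $e^\theta q=q\le1$ off $R_c$,
\[
\sum_{b<r}\Lambda_{br}\le p\sum_e(e^{\theta_e}q_e-1)+p\Theta(\varepsilon_0+3B\sigma)n^2\le n^{-1/2}\sum_{e\in R_c}\bigl((\hat g(e)\vee\varepsilon)-c\bigr)+\varepsilon n^{3/2}.
\]

\emph{Collecting terms.} For $w\ge0$ we have $-w\log\frac{w\vee\varepsilon}c+(w\vee\varepsilon)-c\le-h_c(w)+\varepsilon$: for $w\ge\varepsilon$ the left side is $-h_c(w)$, and for $w<\varepsilon$ it is at most $-w\log(w/c)+\varepsilon-c=-h_c(w)+\varepsilon-w$. There are at most $n^2/2$ pairs $e$, so \eqref{eq:tilt} and \eqref{eq:supermg} give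
\[
\log\mathbb{E}\bigl[e^{-\beta X_T}\mathbf{1}_{\mathcal{E}_{\mathfrak{d}}\cap\mathcal{S}}\bigr]\le-n^{-1/2}\sum_{e\in R_c}\bigl(h_c(\hat g(e))+\gamma\hat g(e)\Gamma(e)\bigr)+\tfrac32\varepsilon n^{3/2}.
\]
We express the two sums through $W$. Since $\hat g$ vanishes off $R_c$, and in particular off $\mathcal{C}$, only triples with vertices in three different sets contribute to $\tau(W)$, each six times, so
\[
n^{-2}\sum_{e\in R_c}\hat g(e)\Gamma(e)=n^{-3}\sum_{a<b<r}\ \sum_{w\in U_a,\,u\in U_b,\,v\in U_r}\hat g(u,w)\hat g(v,w)\hat g(u,v)=\tau(W).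
\]
Each ordered pair outside $R_c$ contributes $h_c(0)/(2n^2)=c/(2n^2)$ to $I_c(W)$. At most $n\lceil n/T\rceil\le2n^2/T$ ordered pairs lie outside $\mathcal{C}$, and by \eqref{eq:profile} and Markov's inequality at most $K_0n^2/B$ have $g_c>B$. Hence $n^{-2}\sum_{e\in R_c}h_c(\hat g(e))\ge I_c(W)-c/T-cK_0/(2B)\ge I_c(W)-2\varepsilon$. By Markov's inequality, $X\ge X_T$ and the choice of $\beta$,
\[
\mathbb{P}_p(X\le yn^{3/2},\mathcal{E}_{\mathfrak{d}},\mathcal{S})\le e^{\beta yn^{3/2}}\mathbb{E}\bigl[e^{-\beta X_T}\mathbf{1}_{\mathcal{E}_{\mathfrak{d}}\cap\mathcal{S}}\bigr]\le e^{(-I_c(W)-J_y(\tau(W))+4\varepsilon)n^{3/2}},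
\]
and $I_c(W)+J_y(\tau(W))\ge\Psi_c(y)$. Adding $\mathbb{P}_p(\mathcal{S}^c)$ completes the proof.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
By Lemmas~\ref{lem:ent}, \ref{lem:profile} and \ref{lem:oneprofile},
\[
\mathbb{P}_p(X\le yn^{3/2})\le e^{-cn^{3/2}}+e^{O(n)}\bigl(e^{(-\Psi_c(y)+4\varepsilon)n^{3/2}}+T^2e^{-(c+1)n^{3/2}}\bigr).
\]
Since $\Psi_c(y)\le c/2$, the $\limsup$ is at most $-\Psi_c(y)+4\varepsilon$. Let $\varepsilon\to0$.
\end{proof}

\section{The lower bound}\label{sec:lower}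

We prove Proposition~\ref{prop:lower}. Fix $y>0$ and $\varepsilon\in(0,1)$, and let $\mathcal{A}=\{X\le yn^{3/2}\}$. By \eqref{eq:entropy-lb} it suffices to construct probability measures $\nu=\nu_n$ on graphs on $[n]$ with
\begin{equation}\label{eq:goal}
\nu(\mathcal{A})\to1,\qquad D(\nu\|\mathbb{P}_p)\le\bigl(\Psi_c(y)+6\varepsilon+o(1)\bigr)n^{3/2},
\end{equation}
for then the $\liminf$ is at least $-\Psi_c(y)-6\varepsilon$, and $\varepsilon$ is arbitrary.

\subsection{The kernel, the temperature and the measure}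

Choose a kernel $W_0$ with $I_c(W_0)+J_y(\tau(W_0))<\Psi_c(y)+\varepsilon$. Its averages over dyadic squares of side $2^{-k}$ are symmetric, bounded by $\sup W_0$, and converge to $W_0$ almost everywhere. Since $h_c$ is continuous and $J_y$ is $1$-Lipschitz, dominated convergence shows that $I_c$ and $J_y\circ\tau$ converge along this sequence, and also along $W\vee\kappa\to W$ as $\kappa\to0$. So there is a kernel $W$, constant on the squares of an $M\times M$ grid, with $\kappa\le W\le B$ for some $\kappa>0$ and $B\ge\max(1,c)$, such that $I_c(W)+J_y(\tau)\le\Psi_c(y)+2\varepsilon$, where $\tau=\tau(W)$.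

To leave room for fluctuations we aim slightly below $y$. Choose $y'\in(0,y)$ with $J_{y'}(\tau)\le J_y(\tau)+\varepsilon$, and $\beta>0$, $\gamma=1-e^{-\beta}$, with
\begin{equation}\label{eq:beta}
e^{-\beta}\tau\le y',\qquad(\gamma-\beta e^{-\beta})\tau\le J_{y'}(\tau)+\varepsilon .
\end{equation}
If $\tau>y'$ take $\beta=\log(\tau/y')$, for which $(\gamma-\beta e^{-\beta})\tau=\tau-y'-y'\log(\tau/y')=J_{y'}(\tau)$. If $\tau\le y'$ the first condition is automatic and the second holds for small $\beta$.

Let $T$ be a multiple of $M$ with $c/T\le\varepsilon$, let $U_1,\dots,U_T$, $U_{<b}$, cross pairs, blocks and their order be as in Section~\ref{sec:upper}, and let $W_{ab}$ be the value of $W$ on the square $(a,b)$ of the $T\times T$ grid. For $b<r$ put $\Gamma_{br}=\frac1n\sum_{a<b}|U_a|W_{ab}W_{ar}\le B^2$. Under $\nu$ there are no edges inside the sets $U_a$, and the blocks are generated in order. Given the earlier blocks, the pairs $e=uv\in U_b\times U_r$ are edges independently with probabilities $pr_e$, where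
\[
r_e=\frac{W_{br}}c\,e^{\gamma\Gamma_{br}}e^{-\beta k_e},\qquad k_e=\#\{w\in U_{<b}:\ uw\text{ and }vw\text{ are edges}\}.
\]
Here $r_e\le\Theta e^{-\beta k_e}$ with $\Theta=\frac Bce^{B^2}\ge1$, so $pr_e<1$ for $n$ large.

The edges of $\nu$ are dependent, so Lemma~\ref{lem:selfavg} does not apply to $\nu$ directly. It is transferred from $\mathbb{P}_p$, which is possible because its exceptional probability is smaller than the density of $\nu$ is large.

\begin{lemma}\label{lem:transfer}
Let $\mathcal{D}$ be the event that all degrees are at most $2\Theta c\sqrt n$, and let $K=\Theta c\log\Theta+c+1$. Then $\nu(\mathcal{D})\to1$, and $\nu(\mathcal{B}_n)\to0$ for any events $\mathcal{B}_n$ with $\mathbb{P}_p(\mathcal{B}_n)\le e^{-Kn^{3/2}}$.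
\end{lemma}

\begin{proof}
Generate the pairs one at a time; each is an edge with conditional probability at most $\Theta p$. Taking conditional expectations successively, the degree of a vertex $v$ satisfies $\mathbb{E}_\nu2^{\deg v}\le(1+\Theta p)^n\le e^{\Theta c\sqrt n}$, so $\nu(\deg v>2\Theta c\sqrt n)\le(e/4)^{\Theta c\sqrt n}$, and a union bound gives $\nu(\mathcal{D})\to1$. A graph $G$ with $e(G)$ edges has $\nu(G)\le(\Theta p)^{e(G)}$ and $\mathbb{P}_p(G)\ge p^{e(G)}(1-p)^{n^2/2}\ge p^{e(G)}e^{-cn^{3/2}}$, once $-\log(1-p)\le2p$. On $\mathcal{D}$ we have $e(G)\le\Theta cn^{3/2}$, so $\nu(G)/\mathbb{P}_p(G)\le e^{(K-1)n^{3/2}}$ and $\nu(\mathcal{B}_n)\le\nu(\mathcal{D}^c)+e^{-n^{3/2}}$.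
\end{proof}

\subsection{Densities and codegrees under $\nu$}

The densities of the earlier blocks determine the codegree averages of a block, by Lemma~\ref{lem:selfavg}, and the codegree averages determine the density of that block, by the definition of $\nu$. This allows an induction along the order of the blocks. We also need the average of $k_ee^{-\beta k_e}$, that is, a derivative in $\beta$, and we obtain it by convexity from three nearby values of $\beta$.

Let $0<s<\min(\beta,1)/2$, to be chosen small in terms of $c,W,\beta,T,y-y'$ and $\varepsilon$. For $b<r$ and $\varepsilon'>0$ let $\mathcal{Q}_{br}(\varepsilon')$ be the event that for each $\beta'\in\{\beta-s,\beta,\beta+s\}$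
\[
\Bigl\|\bigl(e^{-\beta'k_{uv}}-e^{-(1-e^{-\beta'})\Gamma_{br}}\bigr)_{U_b\times U_r}\Bigr\|_\square\le\varepsilon'n^2 .
\]
It is determined by the blocks before $(b,r)$. Call the block $(a,b)$ \emph{$\delta$-close} if $\|(\sqrt nA_{uv}-W_{ab})_{U_a\times U_b}\|_\square\le\delta n^2$.

\begin{lemma}\label{lem:typical}
$\nu(\mathcal{Q})\to1$, where $\mathcal{Q}=\bigcap_{b<r}\mathcal{Q}_{br}(s^2)$.
\end{lemma}

\begin{proof}
\emph{(i) From densities to codegrees.} For $\varepsilon'>0$ let $\delta$ and $B_1$ be given by Lemma~\ref{lem:selfavg} for $c,B$, the $K$ of Lemma~\ref{lem:transfer}, accuracy $\varepsilon'$ and $B_0=2\Theta c$, and put $\delta'(\varepsilon')=\delta/T$. We claim that for each $b<r$ the $\nu$-probability that all blocks $(a,b),(a,r)$ with $a<b$ are $\delta'(\varepsilon')$-close but $\mathcal{Q}_{br}(\varepsilon')$ fails tends to $0$. Under $\mathbb{P}_p$ consider the star system $U=U_b$, $V=U_r$, $Z=U_{<b}$, $\xi_z(u)=A_{uz}$, $\zeta_z(v)=A_{vz}$. By Lemma~\ref{lem:transfer} the exceptional events of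 Lemma~\ref{lem:selfavg} for the three values $\beta'$, as well as $\mathcal{D}^c$, have $\nu$-probability tending to $0$. Outside them, take $g=W_{ab}$ on $U_b\times U_a$ and $g=W_{ar}$ on $U_r\times U_a$. If the blocks are $\delta'(\varepsilon')$-close, then \eqref{eq:ghyp} holds by (C1), summing over $a<b$. For this $g$ the matrix $q$ is the constant $e^{-(1-e^{-\beta'})\Gamma_{br}}$, and on $\mathcal{D}$ every $z$ is light, so $Q^\circ=e^{-\beta'k}$. Thus $\mathcal{Q}_{br}(\varepsilon')$ holds.

\emph{(ii) From codegrees to densities.} Let $B_2=Be^{B^2}$. We claim that the $\nu$-probability that $\mathcal{Q}_{br}(\varepsilon')$ holds but $(b,r)$ is not $2B_2\varepsilon'$-close tends to $0$. Condition on earlier blocks for which $\mathcal{Q}_{br}(\varepsilon')$ holds, and let $S\subset U_b$, $S'\subset U_r$. The conditional mean of $\sqrt n\sum_{S\times S'}A$ is $W_{br}e^{\gamma\Gamma_{br}}\sum_{S\times S'}e^{-\beta k_e}$, which is within $B_2\varepsilon'n^2$ of $W_{br}|S||S'|$. The sum $\sum_{S\times S'}A$ is a sum of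 conditionally independent indicators with mean at most $\Theta cn^{3/2}$. By \eqref{eq:bernstein} with $a=B_2\varepsilon'n^{3/2}$ it deviates from its mean by more than $a$ with probability at most $2e^{-c'n^{3/2}}$, where $c'>0$ does not depend on $n$. A union bound over at most $4^n$ pairs $(S,S')$ proves the claim.

\emph{(iii) Induction.} Tolerances degrade at each use of (i) and (ii), so they are chosen backward. Number the blocks $1,\dots,N=\binom T2$ in their order. Put $\varepsilon'_N=s^2$ and, for $i=N-1,\dots,1$, $\varepsilon'_i=\min\bigl(s^2,\min_{j>i}\delta'(\varepsilon'_j)/(2B_2)\bigr)$. We show by induction on $i$ that with $\nu$-probability tending to $1$ the event $\mathcal{Q}_i(\varepsilon'_i)$ holds and block $i$ is $\delta'(\varepsilon'_j)$-close for all $j>i$. Let block $i$ be $(b,r)$. If $b=1$, then $k_e=0=\Gamma_{1r}$ and $\mathcal{Q}_i(\varepsilon'_i)$ always holds. If $b>1$, the blocks $(a,b),(a,r)$ with $a<b$ precede block $i$ and are $\delta'(\varepsilon'_i)$-close by induction, so (i) gives $\mathcal{Q}_i(\varepsilon'_i)$.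 In both cases (ii) shows that block $i$ is $2B_2\varepsilon'_i$-close, and $2B_2\varepsilon'_i\le\delta'(\varepsilon'_j)$ for $j>i$. Since $\varepsilon'_i\le s^2$ and $N$ is fixed, the lemma follows.
\end{proof}

In the rest of this section the constants in $O(s)$ and $O(T^2s)$ depend only on $c,W,\beta$. Let $\varpi_{br}=|U_b||U_r|/n^2=T^{-2}+O(1/n)$ and $m_{br}=p\sum_{e\in U_b\times U_r}r_ek_e$.

\begin{lemma}\label{lem:averages}
On $\mathcal{Q}$, for all $b<r$,
\[
p\sum_{e\in U_b\times U_r}r_e=n^{3/2}\bigl(\varpi_{br}W_{br}+O(s)\bigr),\qquad m_{br}=n^{3/2}\bigl(e^{-\beta}\varpi_{br}W_{br}\Gamma_{br}+O(s)\bigr).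
\]
\end{lemma}

\begin{proof}
Drop the indices $b,r$. Let $f(\beta')=n^{-2}\sum_{e\in U_b\times U_r}e^{-\beta'k_e}$ and $\phi(\beta')=\varpi e^{-(1-e^{-\beta'})\Gamma}$. On $\mathcal{Q}$, $|f-\phi|\le s^2$ at $\beta$ and $\beta\pm s$. The function $f$ is convex, so $f'(\beta)$ lies between the difference quotients of $f$ over $[\beta-s,\beta]$ and $[\beta,\beta+s]$. These are within $2s^2/s$ of the difference quotients of $\phi$, which are within $s\sup|\phi''|$ of $\phi'(\beta)$. From $\phi'=-\Gamma e^{-\beta'}\phi$ we get $\phi''=(\Gamma e^{-\beta'}+\Gamma^2e^{-2\beta'})\phi\in[0,B^2+B^4]$ for $\beta'\ge0$, so $|f'(\beta)-\phi'(\beta)|\le(2+B^2+B^4)s$. Now $p\sum_er_e=n^{3/2}We^{\gamma\Gamma}f(\beta)$ and $m=-n^{3/2}We^{\gamma\Gamma}f'(\beta)$, while $e^{\gamma\Gamma}\phi(\beta)=\varpi$, $-e^{\gamma\Gamma}\phi'(\beta)=e^{-\beta}\varpi\Gamma$ and $We^{\gamma\Gamma}\le Be^{B^2}$.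
\end{proof}

Summing over blocks recovers the functionals of $W$ from below. Since $I_c(W)=\frac12T^{-2}\sum_{b,r}h_c(W_{br})$ and $\tau=\frac16T^{-3}\sum_{a,b,r}W_{ab}W_{ar}W_{br}$, with sums over all indices and nonnegative terms, and since $|U_a|/n=1/T+O(1/n)$,
\begin{equation}\label{eq:sums}
\sum_{b<r}\varpi_{br}h_c(W_{br})\le I_c(W)+o(1),\qquad\sum_{b<r}\varpi_{br}W_{br}\Gamma_{br}=\sum_{a<b<r}\frac{|U_a||U_b||U_r|}{n^3}W_{ab}W_{ar}W_{br}\le\tau+o(1).
\end{equation}

\subsection{Triangles and entropy}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]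
We verify \eqref{eq:goal}.

\emph{Triangles.} Under $\nu$ every triangle has its vertices in three different sets, so $X=\sum_{b<r}X_{br}$ with $X_{br}=\sum_{e\in U_b\times U_r}A_ek_e$. Given the earlier blocks, $X_{br}$ has mean $m_{br}$ and variance at most $p\sum_er_ek_e^2\le pn^2\Theta\sup_{k\ge0}k^2e^{-\beta k}=O(n^{3/2})$; here we use $\beta>0$. By Chebyshev's inequality, $|X_{br}-m_{br}|\le n^{5/4}$ for all $b<r$ with $\nu$-probability tending to $1$. With Lemmas~\ref{lem:typical} and~\ref{lem:averages}, \eqref{eq:sums} and \eqref{eq:beta}, with $\nu$-probability tending to $1$,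
\[
X\le n^{3/2}\bigl(e^{-\beta}\tau+O(T^2s)+o(1)\bigr)\le n^{3/2}\bigl(y'+O(T^2s)+o(1)\bigr).
\]
As $y'<y$, we get $\nu(\mathcal{A})\to1$ if $s$ is small enough.

\emph{Entropy.} Let $h_1(r)=r\log r-r+1$. For $p\le\frac12$ and $0\le pr<1$, the Bernoulli laws satisfy
\[
D\bigl(\mathrm{Ber}(pr)\,\|\,\mathrm{Ber}(p)\bigr)=pr\log r+(1-pr)\log\frac{1-pr}{1-p}\le ph_1(r)+2p^2(1-r)^2,
\]
because $\log a\le a-1$ bounds the second term by $\frac{(1-pr)p(1-r)}{1-p}=p(1-r)+\frac{p^2(1-r)^2}{1-p}$. Apply the chain rule, revealing one pair at a time, first the non-cross pairs and then the blocks in order. A non-cross pair has $r=0$ and $h_1(0)=1$, and there are at most $\frac n2(\lceil n/T\rceil-1)\le n^2/T$ of them. The quadratic terms add up to $O(p^2n^2)=O(n)$. Hence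
\[
D(\nu\|\mathbb{P}_p)\le\mathbb{E}_\nu\Bigl[p\sum_{\text{cross }e}h_1(r_e)\Bigr]+\frac cTn^{3/2}+O(n).
\]
Since $0\le r_e\le\Theta$, the bracket is always $O(n^{3/2})$, so $\mathcal{Q}^c$ contributes $o(n^{3/2})$ to the expectation. For $e\in U_b\times U_r$ we have $\log r_e=\log(W_{br}/c)+\gamma\Gamma_{br}-\beta k_e$, so
\[
p\sum_{e\in U_b\times U_r}h_1(r_e)=\Bigl(\log\frac{W_{br}}c+\gamma\Gamma_{br}-1\Bigr)p\sum_{e\in U_b\times U_r}r_e-\beta m_{br}+c\varpi_{br}n^{3/2}.
\]
The coefficient is bounded because $\kappa\le W\le B$. On $\mathcal{Q}$, Lemma~\ref{lem:averages} turns the right side into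
\[
n^{3/2}\bigl[\varpi_{br}h_c(W_{br})+(\gamma-\beta e^{-\beta})\varpi_{br}W_{br}\Gamma_{br}+O(s)\bigr].
\]
Sum over $b<r$ and use \eqref{eq:sums}, which applies since $\gamma-\beta e^{-\beta}=1-(1+\beta)e^{-\beta}\ge0$. Take $s$ so small that the total error $O(T^2s)$ is at most $\varepsilon$. With $c/T\le\varepsilon$, \eqref{eq:beta} and the choices of $y'$ and $W$,
\[
n^{-3/2}D(\nu\|\mathbb{P}_p)\le I_c(W)+(\gamma-\beta e^{-\beta})\tau+2\varepsilon+o(1)\le I_c(W)+J_y(\tau)+4\varepsilon+o(1)\le\Psi_c(y)+6\varepsilon+o(1).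
\]
This is \eqref{eq:goal}.
\end{proof}

With Propositions~\ref{prop:upper} and~\ref{prop:lower}, the proof of Theorem~\ref{thm:main} is complete.

\section{Solving the variational problem}\label{sec:explicit}

For fixed $\beta$ the bracket in \eqref{eq:J} is affine in $\tau$, which suggests studying $F_\gamma(W)=I_c(W)+\gamma\tau(W)$ for $\gamma\in[0,1]$. Among constant kernels $W\equiv d$, the function $\frac12h_c(d)+\frac\gamma6d^3$ is minimized where $\log(d/c)+\gamma d^2=0$. The issue is that $\tau$ is not convex: a perturbation $V$ can have $\tau(V)<0$, as the bipartite profile exploits. For small $c$ the convexity of the entropy outweighs this cubic term.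

\begin{lemma}\label{lem:constant}
Let $c\le2\sqrt{\log2}$ and $\gamma\in[0,1]$, and let $d>0$ solve $de^{\gamma d^2}=c$. Then $F_\gamma(W)\ge F_\gamma(d)$ for every kernel $W$, where $d$ denotes the constant kernel.
\end{lemma}

\begin{proof}
Put $\alpha=\gamma d^2$. Then $\sqrt\alpha\,e^\alpha=c\sqrt\gamma\le2\sqrt{\log2}$. The left side is increasing in $\alpha$ and equals $2\sqrt{\log2}$ at $\alpha=\log2$, so $\alpha\le\log2$ and $d=ce^{-\alpha}\ge c/2$. This is the only use of the hypothesis on $c$.

Replacing $W$ by $\min(W,c)$ increases neither $h_c(W)$ nor $\tau(W)$, so we may assume $0\le W\le c$. Put $V=W-d$; then $|V|\le\max(d,c-d)=d$. With $k(w)=w\log(w/d)-w+d$ we have $h_c(w)-h_c(d)=k(w)+(w-d)\log(d/c)=k(w)-\gamma d^2(w-d)$. Expanding the product in $\tau(d+V)$, with $\deg_V(x_1)=\int V(x_1,x_2)\,dx_2$ and with $\tau(V)$ defined by the same integral,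
\[
\tau(W)-\tau(d)=\frac{d^2}2\int V+\frac d2\int\deg_V^2+\tau(V).
\]
The terms linear in $V$ cancel, and
\[
F_\gamma(W)-F_\gamma(d)=\frac12\int k(W)+\gamma\Bigl[\frac d2\int\deg_V^2+\tau(V)\Bigr].
\]
Bounding one factor by $d$ and the other two by $|ab|\le\frac12(a^2+b^2)$ gives $|\tau(V)|\le\frac d6\int V^2$. On the other hand, write $W=du$ with $0\le u\le c/d\le2$. Taylor's formula for $u\log u-u+1$, whose second derivative is $1/u$, gives
\[
k(du)=d(u-1)^2\int_0^1\frac{1-\theta}{1+\theta(u-1)}\,d\theta\ge d(u-1)^2\int_0^1\frac{1-\theta}{1+\theta}\,d\theta=(2\log2-1)\,d(u-1)^2 .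
\]
Since $2\log2-1>\frac13\log2\ge\frac\alpha3$ and $d(u-1)^2=V^2/d$, we get $k(W)\ge\frac\alpha{3d}V^2=\frac{\gamma d}3V^2$. Therefore $F_\gamma(W)-F_\gamma(d)\ge\int\bigl(\frac12k(W)-\frac{\gamma d}6V^2\bigr)\ge0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:explicit}(a)]
By Theorem~\ref{thm:main} we have to compute $\Psi_c(y)$ for $y=\eta c^3/6$. Whenever $de^{\gamma d^2}=c$ we have $I_c(d)=\frac12(c-d-\gamma d^3)$ and $\tau(d)=d^3/6$, so $F_\gamma(d)=\frac{c-d}2-\frac{\gamma d^3}3$.

If $\eta=0$, then $J_0(\tau)=\tau$, so $\Psi_c(0)=\inf_WF_1(W)=F_1(d)$ by Lemma~\ref{lem:constant}.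

Let $\eta\in(0,1)$. For $\beta\ge0$ the equation $de^{(1-e^{-\beta})d^2}=c$ has a unique solution $d(\beta)\in(0,c]$, since the left side is increasing in $d$ with positive derivative, and $d(\beta)$ is continuous by the implicit function theorem. The function $e^{-\beta}d(\beta)^3$ equals $c^3$ at $\beta=0$ and tends to $0$ as $\beta\to\infty$, so it takes the value $\eta c^3$; a solution exists. Let $(\beta,\gamma,d)$ be any solution. Then $d>0$, and $\beta>0$, since $\beta\le0$ would give $\gamma\le0$, $d\ge c$ and $e^{-\beta}d^3\ge c^3$. We have $y=e^{-\beta}d^3/6$. By \eqref{eq:J}, $J_y(\tau)\ge\gamma\tau-\beta y$ for all $\tau$, with equality at $\tau=d^3/6$, where $\beta=\log(\tau/y)$ is the maximizer. Hence, by Lemma~\ref{lem:constant},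
\[
\Psi_c(y)\ge\inf_WF_\gamma(W)-\beta y=F_\gamma(d)-\beta y=I_c(d)+J_y(d^3/6)\ge\Psi_c(y),
\]
and $\Psi_c(y)=F_\gamma(d)-\beta y=\frac{c-d}2-\frac{\gamma d^3}3-\frac{\beta\eta c^3}6$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:explicit}(b)]
Let $W(x_1,x_2)=c$ if exactly one of $x_1,x_2$ is less than $\frac12$, and $W=0$ otherwise. Among any three points two lie on the same side, so $\tau(W)=0$; and $h_c(W)$ equals $c$ on a set of measure $\frac12$ and $0$ elsewhere, so $I_c(W)=c/4$. Thus $\Psi_c(0)\le c/4$ for all $c$. Let $d=d(c)$ solve $de^{d^2}=c$ and put $\psi(c)=\frac{c-d}2-\frac{d^3}3$. Then $\psi(c)>c/4$ is equivalent to $c>2d+\frac43d^3$, that is, to $e^{d^2}>2+\frac43d^2$. The function $e^a-2-\frac43a$ is increasing for $a\ge\log\frac43$, and it is positive at $a=\frac43$: the terms of degree at most $5$ of the exponential series give $e^{4/3}>3.784$, while $2+\frac{16}9<3.778$. So for $d^2\ge\frac43$, which means $c\ge\sqrt{4/3}\,e^{4/3}$, we have $\Psi_c(0)\le c/4<\psi(c)$, and the limit $-\Psi_c(0)$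 is strictly larger than $-\psi(c)$.

The map $d\mapsto de^{d^2}$ is real-analytic with positive derivative, so its inverse $d(c)$ and the function $\psi$ are real-analytic on $(0,\infty)$. If $c\mapsto\Psi_c(0)$ were real-analytic on $(0,\infty)$, it would agree with $\psi$ everywhere by the identity theorem, since it agrees with $\psi$ on $(0,2\sqrt{\log2}]$ by part (a). This contradicts the strict inequality just proved.
\end{proof}

The same argument, applied on a neighborhood of $(0,\sqrt{4/3}\,e^{4/3}]$ in $(0,\infty)$, shows that analyticity fails at some point of the interval $[2\sqrt{\log2},\sqrt{4/3}\,e^{4/3}]$; it does not locate the point further.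

\begin{thebibliography}{9}

\bibitem{JPPS}
Matthew Jenssen, Will Perkins, Aditya Potukuchi and Michael Simkin, \emph{Lower tails for triangles inside the critical window}, arXiv:2411.18563 (2024).

\end{thebibliography}
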